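# Four containments between classes of modules attached to two semidualizing modules

Throughout, $R$ is a commutative ring. Unadorned $\operatorname{Hom}$, $\otimes$, $\operatorname{Ext}$, $\operatorname{Tor}$ are over $R$, complexes are indexed homologically, and "f.g." means finitely generated. Over a local ring, projective modules are free.

## 1. The ring $k[x,y]/(x,y)^2$ and its dual

Let $k$ be a field and $S=k[x,y]/(x,y)^2$, with $k$-basis $1,x,y$ and maximal ideal $\mathfrak m=(x,y)$, $\mathfrak m^2=0$. Let $\omega_S=\operatorname{Hom}_k(S,k)$, with dual basis $1^*,x^*,y^*$ and action $(s\varphi)(t)=\varphi(st)$. For instance $(xx^*)(1)=x^*(x)=1$, while $xx^*$ kills $x$ and $y$. In this way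
$$xx^*=yy^*=1^*,\qquad xy^*=yx^*=x1^*=y1^*=0 .$$
So $x^*,y^*$ generate $\omega_S$. The surjection $S^2\to\omega_S$, $(s,t)\mapsto sx^*+ty^*$, has a kernel of dimension $6-3=3$, spanned by $(x,-y),(0,x),(y,0)$. This kernel lies in $\mathfrak mS^2$ and is killed by $\mathfrak m$, so there is an exact sequence
$$0\to k^3\to S^2\to\omega_S\to0. \tag{1}$$

What are the endomorphisms of $\omega_S$? Let $f(x^*)=a1^*+bx^*+cy^*$ and $f(y^*)=a'1^*+b'x^*+c'y^*$. The relation $yx^*=0$ gives $c=0$, the relation $xy^*=0$ gives $b'=0$, and $xx^*=yy^*$ gives $b=c'$. Hence $f$ is multiplication by $b+ax+a'y$, and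
$$\operatorname{Hom}_S(\omega_S,\omega_S)=S .$$
Moreover $\operatorname{Hom}_S(-,\omega_S)\cong\operatorname{Hom}_k(-,k)$ is exact, so $\omega_S$ is injective and $\operatorname{Ext}^i_S(\omega_S,\omega_S)=0$ for $i\ge1$. Seen from its own endomorphisms and self-extensions, $\omega_S$ looks like a free module of rank one.

Does tensoring with $\omega_S$ behave like tensoring with $S$? We ask whether it can be undone by $\operatorname{Hom}_S(\omega_S,-)$. For $M=S$ it can: $S\to\operatorname{Hom}_S(\omega_S,\omega_S\otimes_SS)$ is the isomorphism above. For $M=k$ it cannot: $\omega_S\otimes_Sk=\omega_S/\mathfrak m\omega_S=k^2$ and $\operatorname{Hom}_S(\omega_S,k^2)=k^4\ne k$. Also $\operatorname{Tor}_1^S(\omega_S,k)=k^3$ by (1). In the other direction, the evaluation $\omega_S\otimes_S\operatorname{Hom}_S(\omega_S,N)\to N$ is an isomorphism for $N=\omega_S$, but for $N=k$ it is a map $k^4\to k$.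

So a "free-like" module $C$ selects the modules on which $C\otimes-$ and $\operatorname{Hom}(C,-)$ are mutually inverse. For $C=S$ this is every module; for $C=\omega_S$ it is fewer. If we move from one free-like module $B$ to another one $C$ that is further from $R$ in a suitable sense, does the selection always shrink? The next section makes this precise.

## 2. Semidualizing modules and their classes

**Definition (semidualizing).** An $R$-module $C$ is semidualizing if (i) it has a projective resolution by f.g. projective modules, (ii) the homothety map $R\to\operatorname{Hom}(C,C)$ is an isomorphism, (iii) $\operatorname{Ext}^i(C,C)=0$ for all $i\ge1$. Put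
$$\mathcal P_C(R)=\{C\otimes P: P\text{ projective}\},\qquad \mathcal I_C(R)=\{\operatorname{Hom}(C,I): I\text{ injective}\}.$$

Example: $R$ is semidualizing over $R$, and by Section 1 both $S$ and $\omega_S$ are semidualizing over $S$.

**Definition (Auslander and Bass classes).** $\mathcal A_C(R)$ consists of the modules $M$ with $\operatorname{Tor}_i(C,M)=0=\operatorname{Ext}^i(C,C\otimes M)$ for $i\ge1$ and with $M\to\operatorname{Hom}(C,C\otimes M)$, $m\mapsto(c\mapsto c\otimes m)$, an isomorphism. $\mathcal B_C(R)$ consists of the modules $N$ with $\operatorname{Ext}^i(C,N)=0=\operatorname{Tor}_i(C,\operatorname{Hom}(C,N))$ for $i\ge1$ and with the evaluation $C\otimes\operatorname{Hom}(C,N)\to N$ an isomorphism.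

Example: $\mathcal A_R(R)$ and $\mathcal B_R(R)$ contain every module. Over $S$ we have $S\in\mathcal A_{\omega_S}(S)$ and $\omega_S\in\mathcal B_{\omega_S}(S)$, while $k$ is in neither class.

**Definition ($C$-Gorenstein modules).** $M$ is $C$-Gorenstein projective, $M\in\mathcal{GP}_C(R)$, if there is an exact complex $X=\cdots\to X_1\xrightarrow{\partial_1}X_0\to X_{-1}\to\cdots$ with $X_i$ projective for $i\ge0$, $X_i\in\mathcal P_C(R)$ for $i<0$, $\operatorname{Hom}(X,U)$ exact for every $U\in\mathcal P_C(R)$, and $M\cong\operatorname{Coker}(\partial_1)$. Dually, $N$ is $C$-Gorenstein injective, $N\in\mathcal{GI}_C(R)$, if there is an exact complex $Y=\cdots\to Y_1\to Y_0\xrightarrow{\partial_0}Y_{-1}\to\cdots$ with $Y_i$ injective for $i\le0$, $Y_i\in\mathcal I_C(R)$ for $i>0$, $\operatorname{Hom}(V,Y)$ exact for every $V\in\mathcal I_C(R)$, and $N\cong\operatorname{Ker}(\partial_0)$.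

Example: *$\mathcal{GP}_S(S)$ consists of the free modules only.* Free modules belong to it (take $0\to M\xrightarrow{=}M\to0$). Conversely, let $M\in\mathcal{GP}_S(S)$ with complex $X$. Then $X_{\ge0}$ is a projective resolution of $M$ and $\operatorname{Hom}_S(X,S)$ is exact, so $\operatorname{Ext}^i_S(M,S)=0$ for $i\ge1$. Lift a basis of $M/\mathfrak mM$ to get a map $F_0\to M$ from a free module; it is onto because $\mathfrak m$ is nilpotent, and its kernel $K$ lies in $\mathfrak mF_0$, so $K\cong k^{(I)}$ for some set $I$. If $I\neq\varnothing$, then $\operatorname{Ext}^1_S(K,S)\cong\operatorname{Ext}^2_S(M,S)=0$ forces $\operatorname{Ext}^1_S(k,S)=0$. But in $0\to\mathfrak m\to S\to k\to0$ the map $\operatorname{Hom}_S(S,S)\to\operatorname{Hom}_S(\mathfrak m,S)$ goes from dimension $3$ to dimension $\dim\operatorname{Hom}_S(k^2,S)=4$, so it is not onto and $\operatorname{Ext}^1_S(k,S)\ne0$. Hence $K=0$ and $M$ is free.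

Sean Sather-Wagstaff, Tirdad Sharif and Diana White ("Gorenstein cohomology in abelian categories", arXiv:0706.3739) ask the following. Let $B,C$ be semidualizing over a commutative ring $R$ with $C\in\mathcal B_B(R)$. Must
$$\mathcal{GP}_B(R)\subseteq\mathcal{GP}_C(R),\quad \mathcal{GI}_B(R)\subseteq\mathcal{GI}_C(R),\quad \mathcal A_C(R)\subseteq\mathcal A_B(R),\quad \mathcal B_C(R)\subseteq\mathcal B_B(R)\tag{2}$$
hold? The answer is no for each of the four, even over a commutative artinian local ring of length $9$.

**Theorem A.** Let $k$ be a field, $S=k[x,y]/(x,y)^2$, $T=k[z,w]/(z,w)^2$, $R=S\otimes_kT$. Put $\omega_S=\operatorname{Hom}_k(S,k)$, $\omega_T=\operatorname{Hom}_k(T,k)$, $D=\omega_S\otimes_kT$, $D'=S\otimes_k\omega_T$, $\omega=\omega_S\otimes_k\omega_T$. Then $R,D,D',\omega$ are semidualizing $R$-modules, and: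

1. for $(B,C)=(R,D')$: $C\in\mathcal B_B(R)$, but $\mathcal{GP}_B(R)\not\subseteq\mathcal{GP}_C(R)$ and $\mathcal{GI}_B(R)\not\subseteq\mathcal{GI}_C(R)$;
2. for $(B,C)=(D,\omega)$: $C\in\mathcal B_B(R)$, but $\mathcal A_C(R)\not\subseteq\mathcal A_B(R)$ and $\mathcal B_C(R)\not\subseteq\mathcal B_B(R)$.

Theorem B (Section 8) gives one pair $(B,C)$ for which all four fail. Theorem C and Corollary D (Sections 10 and 11) say exactly when the containments hold for certain pairs; they are not needed for the answer.

## 3. Duality over an artinian local ring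

From now on, except in Lemma 10, $R$ is a commutative artinian local ring with maximal ideal $\mathfrak m$ and residue field $\kappa$; $\omega$ is the injective hull of $\kappa$, and $X^\dagger=\operatorname{Hom}(X,\omega)$. If $R$ is a finite-dimensional local $k$-algebra with residue field $k$, then $\omega\cong\operatorname{Hom}_k(R,k)$: the functor $\operatorname{Hom}_R(-,\operatorname{Hom}_k(R,k))\cong\operatorname{Hom}_k(-,k)$ is exact, so $\operatorname{Hom}_k(R,k)$ is injective, and its socle $\operatorname{Hom}_R(k,\operatorname{Hom}_k(R,k))\cong k$ is one-dimensional. In that case $X^\dagger\cong\operatorname{Hom}_k(X,k)$.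

**Fact 1.** *The injective modules are exactly the modules $\omega\otimes Q$ with $Q$ projective. For $E$ f.g. and $Q$ projective, $\operatorname{Hom}(E,\omega\otimes Q)\cong E^\dagger\otimes Q$.* By Matlis, every injective over a noetherian ring is a direct sum of injective hulls of $R/\mathfrak p$, and here $\mathfrak m$ is the only prime; direct sums of injectives are injective. The isomorphism holds because $Q$ is free and $\operatorname{Hom}(E,-)$ commutes with direct sums. For $E=\omega$, since $\omega^\dagger=\operatorname{Hom}(\omega,\omega)=R$, the natural map $Q\to\operatorname{Hom}(\omega,\omega\otimes Q)$ is an isomorphism.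

**Fact 2.** *$\operatorname{Hom}(X,Y^\dagger)\cong(X\otimes Y)^\dagger$ and $\operatorname{Ext}^i(X,Y^\dagger)\cong\operatorname{Tor}_i(X,Y)^\dagger$ for all $X,Y$. A module $X$ is zero iff $X^\dagger=0$, and a complex $X$ is acyclic iff $X^\dagger$ is.* The first isomorphism is adjunction; apply it to a projective resolution of $X$ and use exactness of $(-)^\dagger$ for the second. If $0\ne u\in X$, then $Ru$ maps onto $\kappa\subseteq\omega$, and this map extends to $X$ by injectivity, so $X^\dagger\ne0$. The last claim follows since $H(X^\dagger)\cong H(X)^\dagger$.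

**Fact 3.** *Let $E$ be f.g. Then $E\cong E^{\dagger\dagger}$ naturally, $E$ and $E^\dagger$ have the same length, and $\operatorname{Tor}_i(E,Y^\dagger)\cong\operatorname{Ext}^i(E,Y)^\dagger$ for all $Y$. For $Q$ projective, $E\otimes Q\cong\operatorname{Hom}(E^\dagger,\omega\otimes Q)$.* The first two claims are Matlis duality. For the third, take a resolution $P\to E$ by f.g. free modules; then $P_i\otimes Y^\dagger\cong\operatorname{Hom}(P_i,Y)^\dagger$ naturally. In degree $0$ the isomorphism $E\otimes Y^\dagger\to\operatorname{Hom}(E,Y)^\dagger$ is $e\otimes\varphi\mapsto(f\mapsto\varphi(f(e)))$. The last claim is Fact 1 for $E^\dagger$.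

**Lemma 4.** *Let $D$ be semidualizing. Then $D^\dagger$ is semidualizing, $\operatorname{Tor}_i(D,D^\dagger)=0$ for $i\ge1$, the evaluation $D\otimes D^\dagger\to\omega$ is an isomorphism, and $\omega\in\mathcal B_D(R)$.*

*Proof.* $D$ is f.g., so $D^\dagger$ is f.g. over a noetherian ring and has a resolution by f.g. free modules. By Fact 2 and $D\cong D^{\dagger\dagger}$,
$$\operatorname{Ext}^i(D^\dagger,D^\dagger)\cong\operatorname{Tor}_i(D^\dagger,D)^\dagger\cong\operatorname{Ext}^i(D,D^{\dagger\dagger})\cong\operatorname{Ext}^i(D,D).$$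
For $i\ge1$ this vanishes, and then $\operatorname{Tor}_i(D,D^\dagger)=0$ by Fact 2. For $i=0$ it shows that $\operatorname{Hom}(D^\dagger,D^\dagger)$ has the length of $\operatorname{Hom}(D,D)\cong R$. Since $\operatorname{ann}D\subseteq\operatorname{ann}D^\dagger\subseteq\operatorname{ann}D^{\dagger\dagger}=\operatorname{ann}D=0$, the homothety map $R\to\operatorname{Hom}(D^\dagger,D^\dagger)$ is injective, hence bijective by length.

Dualize the evaluation. The resulting map $R\cong\omega^\dagger\to(D\otimes D^\dagger)^\dagger\cong\operatorname{Hom}(D,D^{\dagger\dagger})\cong\operatorname{Hom}(D,D)$ sends $r$ first to $d\otimes\varphi\mapsto r\varphi(d)$, then to $d\mapsto(\varphi\mapsto\varphi(rd))$, that is, to multiplication by $r$ on $D$. It is the homothety map, an isomorphism, so by Fact 2 the evaluation is an isomorphism. Finally $\operatorname{Ext}^i(D,\omega)=0$ for $i\ge1$, and with $\operatorname{Hom}(D,\omega)=D^\dagger$ the other conditions for $\omega\in\mathcal B_D(R)$ have just been shown. $\square$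

**Fact 5 (Künneth).** *Over a field $k$, $H_n(A\otimes_kA')\cong\bigoplus_{i+j=n}H_i(A)\otimes_kH_j(A')$ for all complexes $A,A'$, unbounded ones included*, where $(A\otimes_kA')_n=\bigoplus_{i+j=n}A_i\otimes_kA'_j$; indeed every complex over $k$ is the direct sum of its homology and a contractible complex. *Now let $R=\bigotimes_kS_j$ be a finite tensor product of finite-dimensional $k$-algebras. For $S_j$-modules $X_j,Y_j$,*
$$\operatorname{Tor}^R_n\big(\textstyle\bigotimes X_j,\bigotimes Y_j\big)\cong\bigoplus_{\sum i_j=n}\bigotimes_j\operatorname{Tor}^{S_j}_{i_j}(X_j,Y_j),$$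
*and the analogous formula holds for $\operatorname{Ext}$ if all $X_j$ are f.g.* Indeed, if $P^j\to X_j$ are free resolutions, then $\bigotimes P^j\to\bigotimes X_j$ is a free resolution over $R$ and $(\bigotimes P^j)\otimes_R(\bigotimes Y_j)\cong\bigotimes(P^j\otimes_{S_j}Y_j)$. For $\operatorname{Ext}$ take the $P^j$ with f.g. terms; then $\bigotimes\operatorname{Hom}_{S_j}(P^j,Y_j)\to\operatorname{Hom}_R(\bigotimes P^j,\bigotimes Y_j)$, $\bigotimes f_j\mapsto\bigotimes f_j$, is an isomorphism, because it is one for $P^j=S_j$. In degree $0$ these isomorphisms are $\bigotimes f_j\mapsto\bigotimes f_j$ and the rearrangement of tensor factors. Hence the homothety maps, the evaluations and the maps $M\to\operatorname{Hom}(C,C\otimes M)$ for $\bigotimes C_j$ and tensor product modules are the tensor products of those of the factors. *In particular, if each $C_j$ is semidualizing over $S_j$, then $\bigotimes C_j$ is semidualizing over $R$.*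

## 4. Pairs for which all four containments hold

**Proposition 6.** *(a) $\mathcal A_R(R)$ and $\mathcal B_R(R)$ contain all modules. (b) $\mathcal{GP}_\omega(R)$ and $\mathcal{GI}_\omega(R)$ contain all modules. (c) If $\mathfrak m^2=0$, then (2) holds for all semidualizing $B,C$ with $C\in\mathcal B_B(R)$.*

*Proof.* (a) is clear. (b) Given $M$, splice a projective resolution of $M$ with an injective resolution. By Fact 1 the injective terms lie in $\mathcal P_\omega(R)$, and $\operatorname{Hom}(X,\omega\otimes Q)$ is exact since $\omega\otimes Q$ is injective. So $M\in\mathcal{GP}_\omega(R)$. By Fact 1 the modules in $\mathcal I_\omega(R)$ are the $\operatorname{Hom}(\omega,\omega\otimes Q)\cong Q$, i.e. the projective ones. The same spliced complex, indexed so that the injective part sits in degrees $\le0$, shows $M\in\mathcal{GI}_\omega(R)$.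

(c) Let $C$ be semidualizing and not free. Its minimal presentation is $0\to K\to R^n\to C\to0$ with $0\ne K\subseteq\mathfrak mR^n$, so $K\cong\kappa^a$ with $a>0$. From $\operatorname{Ext}^1(K,C)\cong\operatorname{Ext}^2(C,C)=0$ we get $\operatorname{Ext}^1(\kappa,C)=0$. By induction on length $\operatorname{Ext}^1(R/I,C)=0$ for every ideal $I$, so $C$ is injective by Baer's criterion. Thus $C\cong\omega^m$, and $\operatorname{Hom}(C,C)\cong R^{m^2}$ forces $m=1$. If $C$ is free, then $C\cong R$ for the same reason. So the only semidualizing modules are $R$ and $\omega$. The containments are trivial for $B\cong C$, and hold for $(R,\omega)$ by (a) and (b). For $(B,C)=(\omega,R)$, the condition $R\in\mathcal B_\omega(R)$ gives $\omega\otimes\operatorname{Hom}(\omega,R)\cong R$. Tensoring with $\kappa$ shows that $\omega$ is cyclic; as it has the length of $R$, $\omega\cong R$, and $B\cong C$ again. $\square$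

So $S$ itself gives no counterexample. We need a semidualizing module other than $R$ and $\omega$. Over $S\otimes_kT$ there is one: $D=\omega_S\otimes_kT$ needs two generators, while $R$ needs one and $\omega$ needs four. Parts (a) and (b) also tell us where to look: for the Gorenstein classes avoid $C=\omega$, and for the Auslander and Bass classes avoid $B=R$.

## 5. How far a direct proof goes

**Definition.** A complex $F$ of projective modules is totally acyclic if both $F$ and $\omega\otimes F$ are acyclic.

Example: over $k[x]/(x^2)$ we have $\omega\cong R$, and $\cdots\xrightarrow{x}R\xrightarrow{x}R\xrightarrow{x}\cdots$ is totally acyclic. For every acyclic complex $F$ of projectives and $Q$ projective, Fact 1 gives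
$$\operatorname{Hom}(F,Q)\cong\operatorname{Hom}(F,\operatorname{Hom}(\omega,\omega\otimes Q))\cong\operatorname{Hom}(F\otimes\omega,\omega\otimes Q).\tag{3}$$
If $F\otimes\omega$ is acyclic, the right side is exact as $\omega\otimes Q$ is injective. Conversely, for $Q=R$ the right side is $(F\otimes\omega)^\dagger$, so its exactness makes $F\otimes\omega$ acyclic by Fact 2. Hence $\mathcal{GP}_R(R)$ consists of the modules $\operatorname{Coker}(F_1\to F_0)$ with $F$ totally acyclic.

Now let us try to prove $\mathcal{GP}_R(R)\subseteq\mathcal{GP}_C(R)$. Take $M=\operatorname{Coker}(F_1\to F_0)$ with $F$ totally acyclic, put $D=C^\dagger$, so $C\cong D^\dagger$, and let $P\to C$ be a resolution by f.g. free modules with $P_i^*=\operatorname{Hom}(P_i,R)$. Since $\operatorname{Hom}(C,C)=R$ and $\operatorname{Ext}^{\ge1}(C,C)=0$, applying $\operatorname{Hom}(-,C)$ gives an exact sequence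
$$0\to R\to C\otimes P_0^*\to C\otimes P_1^*\to\cdots.\tag{4}$$
Tensor it with $F_{-1},F_{-2},\dots$ and take the total complex. This coresolves $M$ by modules in $\mathcal P_C(R)$. Splicing with $F_{\ge0}$ gives an exact complex $X$ of the right shape. What remains is the exactness of $\operatorname{Hom}(X,U)$ for $U\in\mathcal P_C(R)$, and here a necessary condition appears that no choice of $X$ can avoid.

**Lemma 7 (obstructions).** *Let $C$ be semidualizing, $M$ a module, $i\ge1$.*

*(a) If $M\in\mathcal{GP}_C(R)$ or $M^\dagger\in\mathcal{GI}_C(R)$, then $\operatorname{Tor}_i(C^\dagger,M)=0$.*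

*(b) If $M\in\mathcal A_C(R)$ or $M^\dagger\in\mathcal B_C(R)$, then $\operatorname{Tor}_i(C,M)=0$.*

*Moreover, if $N\in\mathcal{GI}_C(R)$ and $V\in\mathcal I_C(R)$, then $\operatorname{Ext}^i(V,N)=0$.*

*Proof.* Let $M\in\mathcal{GP}_C(R)$ with complex $X$. Then $X_{\ge0}$ is a projective resolution of $M$, and $\operatorname{Hom}(X,C)$ is exact, so $\operatorname{Ext}^i(M,C)=0$. By Facts 2 and 3, $\operatorname{Ext}^i(M,C)\cong\operatorname{Ext}^i(M,C^{\dagger\dagger})\cong\operatorname{Tor}_i(M,C^\dagger)^\dagger$, so the $\operatorname{Tor}$ vanishes. If $N\in\mathcal{GI}_C(R)$ with complex $Y$, then $0\to N\to Y_0\to Y_{-1}\to\cdots$ is an injective resolution, and exactness of $\operatorname{Hom}(V,Y)$ gives $\operatorname{Ext}^i(V,N)=0$. For $N=M^\dagger$ and $V=\operatorname{Hom}(C,\omega)=C^\dagger$ this reads $0=\operatorname{Ext}^i(C^\dagger,M^\dagger)\cong\operatorname{Tor}_i(C^\dagger,M)^\dagger$. In (b) the first case is part of the definition, and the second is $0=\operatorname{Ext}^i(C,M^\dagger)\cong\operatorname{Tor}_i(C,M)^\dagger$. $\square$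

In our attempt $F_{\ge0}$ is a free resolution of $M$, so $\operatorname{Tor}_i(D,M)=H_i(D\otimes F)$ for $i\ge1$. We know that $R\otimes F$ and $\omega\otimes F$ are acyclic, and we need that $D\otimes F$ is. By Lemma 4, $\omega\cong D\otimes C$, so $C\otimes(D\otimes F)$ is acyclic and we would like to cancel $C$. For complexes of free modules that are bounded below, cancellation is legitimate: *if $Z$ is a complex of free modules with $Z_i=0$ for $i\ll0$, and $C\otimes Z$ is acyclic for some f.g. $C\ne0$, then $Z$ is acyclic.* Otherwise let $n$ be minimal with $H_n(Z)\ne0$. The complex $Z$ is exact below $n$ and bounded below, so it splits there, and $\operatorname{Ker}(Z_n\to Z_{n-1})$ is a direct summand of $Z_n$. Therefore $H_n(C\otimes Z)\cong C\otimes H_n(Z)$. This maps onto $\kappa\otimes H_n(Z)=H_n(Z)/\mathfrak mH_n(Z)$, which is nonzero as $\mathfrak m$ is nilpotent, a contradiction.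

That argument needs a lowest nonzero homology module. A totally acyclic complex that is not contractible extends infinitely to the right, there need not be a lowest homology module, and the argument stops. The same obstruction governs the Auslander class for the pair $(D,\omega)$, by Lemma 7(b). So we look for a totally acyclic $F$ and a semidualizing $D$ with $H_1(D\otimes F)\ne0$. The next lemma says that such an $F$ does give modules in the relevant classes.

**Lemma 8 (membership).** *Let $B,C$ be semidualizing.*

*(a) Let $X$ be an exact complex with $X_i$ projective for $i\ge0$, $X_i\in\mathcal P_B(R)$ for $i<0$, and $B^\dagger\otimes X$ exact. Put $M=\operatorname{Coker}(X_1\to X_0)$. Then $M\in\mathcal{GP}_B(R)$ and $M^\dagger\in\mathcal{GI}_B(R)$.*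

*(b) If $M\in\mathcal A_C(R)$, then $M^\dagger\in\mathcal B_C(R)$.*

*(c) If $F$ is totally acyclic, then $M=\operatorname{Coker}(F_1\to F_0)\in\mathcal A_\omega(R)$.*

*Proof.* (a) For $Q$ projective, Fact 3 gives $\operatorname{Hom}(X,B\otimes Q)\cong\operatorname{Hom}(X,\operatorname{Hom}(B^\dagger,\omega\otimes Q))\cong\operatorname{Hom}(X\otimes B^\dagger,\omega\otimes Q)$, which is exact because $\omega\otimes Q$ is injective. So $M\in\mathcal{GP}_B(R)$.

Let $Y=X^\dagger$, that is $Y_i=(X_{-i})^\dagger$. It is exact, and $Y_0\to Y_{-1}$ is the dual of $X_1\to X_0$, so its kernel is $M^\dagger$. For $i\le0$, $Y_i$ is the dual of a free module, a product of copies of $\omega$, hence injective. For $i>0$, $Y_i\cong(B\otimes Q)^\dagger\cong\operatorname{Hom}(B,Q^\dagger)$ with $Q$ projective, and $Q^\dagger$ is injective, so $Y_i\in\mathcal I_B(R)$. By Fact 1 every $V\in\mathcal I_B(R)$ is of the form $\operatorname{Hom}(B,\omega\otimes Q)\cong B^\dagger\otimes Q$. Therefore $\operatorname{Hom}(V,Y)\cong(V\otimes X)^\dagger\cong(Q\otimes B^\dagger\otimes X)^\dagger$,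 which is exact as $Q$ is flat.

(b) By Fact 2, $\operatorname{Ext}^i(C,M^\dagger)\cong\operatorname{Tor}_i(C,M)^\dagger=0$ for $i\ge1$, and $\operatorname{Hom}(C,M^\dagger)\cong(C\otimes M)^\dagger$, where $\varphi\in(C\otimes M)^\dagger$ corresponds to $c\mapsto(m\mapsto\varphi(c\otimes m))$. By Fact 3, $\operatorname{Tor}_i(C,(C\otimes M)^\dagger)\cong\operatorname{Ext}^i(C,C\otimes M)^\dagger=0$ for $i\ge1$. The evaluation becomes the map $C\otimes(C\otimes M)^\dagger\to M^\dagger$ sending $c\otimes\varphi$ to $m\mapsto\varphi(c\otimes m)$. This is the composite of the isomorphism $C\otimes(C\otimes M)^\dagger\cong\operatorname{Hom}(C,C\otimes M)^\dagger$, $c\otimes\varphi\mapsto(f\mapsto\varphi(f(c)))$, of Fact 3 with the dual of the isomorphism $M\to\operatorname{Hom}(C,C\otimes M)$. So it is an isomorphism.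

(c) For $i\ge1$, $\operatorname{Tor}_i(\omega,M)=H_i(\omega\otimes F)=0$. Since $\omega\otimes F$ is acyclic, $0\to\omega\otimes M\to\omega\otimes F_{-1}\to\omega\otimes F_{-2}\to\cdots$ is exact, an injective resolution by Fact 1. Apply $\operatorname{Hom}(\omega,-)$ and use the natural isomorphisms $F_j\cong\operatorname{Hom}(\omega,\omega\otimes F_j)$: we get $F_{-1}\to F_{-2}\to\cdots$, whose cohomology is $0$ in degrees $\ge1$ and $\operatorname{Im}(F_0\to F_{-1})\cong M$ in degree $0$. So $\operatorname{Ext}^i(\omega,\omega\otimes M)=0$ for $i\ge1$. In degree $0$, naturality of $m\mapsto(c\mapsto c\otimes m)$ along $M\hookrightarrow F_{-1}\to F_{-2}$ compares the left exact sequences $0\to M\to F_{-1}\to F_{-2}$ and $0\to\operatorname{Hom}(\omega,\omega\otimes M)\to\operatorname{Hom}(\omega,\omega\otimes F_{-1})\to\operatorname{Hom}(\omega,\omega\otimes F_{-2})$ and shows that $M\to\operatorname{Hom}(\omega,\omega\otimes M)$ is an isomorphism. $\square$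

## 6. Two complexes over rings of length three

Over $S$ no totally acyclic complex can do what we want: its cokernels lie in $\mathcal{GP}_S(S)$, so they are free by Section 2, and all $\operatorname{Tor}_1$ vanish. But the two acyclicity conditions can be separated. We make one complex that is acyclic but not after tensoring with the dual, and one for which it is the other way around.

Let $L$ be a $k$-vector space with basis $e_1,e_2,\dots$. It is isomorphic to $L^2$, and we use this in both directions.

**The complex $F'$ over $S=k[x,y]/(x,y)^2$.** Define $X,Y:L\to L$ by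
$$Xe_{2i}=e_i,\quad Xe_{2i-1}=0,\quad Ye_{2i-1}=e_i,\quad Ye_{2i}=0 .$$
Then $l\mapsto(Xl,Yl)$ sends $e_{2i}\mapsto(e_i,0)$, $e_{2i-1}\mapsto(0,e_i)$, so it is a bijection $L\to L^2$. Let $F'_n=S\otimes_kL$ for all $n\in\mathbb Z$, with differential $x\otimes X+y\otimes Y$, which squares to $0$ because $(x,y)^2=0$. Explicitly,
$$1\otimes l_0+x\otimes l_1+y\otimes l_2\longmapsto x\otimes Xl_0+y\otimes Yl_0.$$
An element is a cycle iff $Xl_0=Yl_0=0$ iff $l_0=0$; and since $(X,Y)$ is onto $L^2$, the image is all of $x\otimes L+y\otimes L$. So $F'$ is acyclic. On $\omega_S\otimes_SF'\cong\omega_S\otimes_kL$ (in each degree) the products of Section 1 give the differential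
$$1^*\otimes l_0+x^*\otimes l_1+y^*\otimes l_2\longmapsto1^*\otimes(Xl_1+Yl_2).$$
The element $x^*\otimes e_1$ is a cycle, as $Xe_1=0$, and not a boundary, as boundaries lie in $1^*\otimes L$. So $H_n(\omega_S\otimes_SF')\ne0$ for all $n$.

**The complex $F''$ over $T=k[z,w]/(z,w)^2$.** Define $Z,W:L\to L$ by $Ze_i=e_{2i}$, $We_i=e_{2i-1}$, so $(l_1,l_2)\mapsto Zl_1+Wl_2$ is a bijection $L^2\to L$. Let $F''_n=T\otimes_kL$ for all $n$, with differential $z\otimes Z+w\otimes W$. On $\omega_T\otimes_TF''$ the differential is
$$1^*\otimes l_0+z^*\otimes l_1+w^*\otimes l_2\longmapsto1^*\otimes(Zl_1+Wl_2),$$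
with kernel and image both $1^*\otimes L$. So $\omega_T\otimes_TF''$ is acyclic. On $F''$ itself the differential is $1\otimes l_0+z\otimes l_1+w\otimes l_2\mapsto z\otimes Zl_0+w\otimes Wl_0$. The element $z\otimes e_1$ is a cycle. It is not a boundary, since $Zl=e_1$ has no solution. So $H_n(F'')\ne0$ for all $n$.

In particular cancellation fails for unbounded complexes: $\omega_T\otimes_TF''$ is acyclic and $F''$ is not.

## 7. The tensor product of the two complexes

Let $R=S\otimes_kT$ and $D=\omega_S\otimes_kT$, $\omega=\omega_S\otimes_k\omega_T$ as in Theorem A. The $k$-algebra $R$ has dimension $9$; the ideal $\mathfrak m_S\otimes T+S\otimes\mathfrak m_T$ is nilpotent with quotient $k$, so $R$ is local with residue field $k$, and $\omega\cong\operatorname{Hom}_k(R,k)$ agrees with the $\omega$ of Section 3. Let $F=F'\otimes_kF''$, so $F_n=\bigoplus_{i+j=n}F'_i\otimes_kF''_j$, a complex of free $R$-modules. For an $S$-module $P$ and a $T$-module $Q$ we have $F\otimes_R(P\otimes_kQ)\cong(F'\otimes_SP)\otimes_k(F''\otimes_TQ)$, hence by Fact 5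
$$H_n(F\otimes_R(P\otimes_kQ))\cong\bigoplus_{i+j=n}H_i(F'\otimes_SP)\otimes_kH_j(F''\otimes_TQ).\tag{5}$$
For a tensor product of complexes over $k$ to be acyclic, one acyclic factor is enough; for it to have homology, both factors must have some. So:

* $F$ is acyclic, because $F'$ is;
* $F\otimes_R\omega$ is acyclic, because $F''\otimes_T\omega_T$ is;
* $H_n(F\otimes_RD)\ne0$ for every $n$, because $F'\otimes_S\omega_S$ and $F''$ both have nonzero homology in every degree.

Thus $F$ is totally acyclic. Let $M=\operatorname{Coker}(F_1\to F_0)$. Then $F_{\ge0}$ is a free resolution of $M$ and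
$$\operatorname{Tor}_1^R(D,M)=H_1(F\otimes_RD)\ne0.\tag{6}$$

**Proof of Theorem A.** *Semidualizing.* $\omega_S$ and $\omega_T$ are semidualizing by Section 1 (or Lemma 4 applied to $S$ and $T$), so $R,D,D',\omega$ are by Fact 5. Moreover $D^\dagger\cong\operatorname{Hom}_k(\omega_S\otimes_kT,k)\cong S\otimes_k\omega_T=D'$ and $D'^\dagger\cong D$.

*Part 1: $B=R$, $C=D'$.* Every module lies in $\mathcal B_R(R)$, so $C\in\mathcal B_B(R)$. Apply Lemma 8(a) with $B=R$, $X=F$; here $B^\dagger=\omega$ and $\omega\otimes F$ is exact. So $M\in\mathcal{GP}_R(R)$ and $M^\dagger\in\mathcal{GI}_R(R)$. Since $C^\dagger\cong D$, Lemma 7(a) and (6) give $M\notin\mathcal{GP}_C(R)$ and $M^\dagger\notin\mathcal{GI}_C(R)$.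

*Part 2: $B=D$, $C=\omega$.* By Lemma 4, $C\in\mathcal B_B(R)$. By Lemma 8(c) and (b), $M\in\mathcal A_\omega(R)$ and $M^\dagger\in\mathcal B_\omega(R)$. By Lemma 7(b) and (6), $M\notin\mathcal A_D(R)$ and $M^\dagger\notin\mathcal B_D(R)$. $\blacksquare$

## 8. Three tensor factors: one pair violating all four

By Proposition 6, the pair $(R,D')$ satisfies the Auslander and Bass containments, and $(D,\omega)$ the Gorenstein ones. For all four to fail, $B$ must not be $R$ and $C$ must not be $\omega$. A third tensor factor makes room for this.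

**Theorem B.** Let $S_1,S_2,S_3$ be copies of $k[x,y]/(x,y)^2$, $\omega_j=\operatorname{Hom}_k(S_j,k)$, and
$$R=S_1\otimes_kS_2\otimes_kS_3,\qquad B=\omega_1\otimes S_2\otimes S_3,\qquad C=\omega_1\otimes\omega_2\otimes S_3 .$$
Then $B,C$ are semidualizing, $C\in\mathcal B_B(R)$, and none of the four containments (2) holds for $(B,C)$.

*Proof.* **Step 1: the hypotheses.** $B$ and $C$ are semidualizing by Fact 5. By Fact 5, $\operatorname{Ext}^i_R(B,C)$ is the sum of the modules $\operatorname{Ext}^{i_1}(\omega_1,\omega_1)\otimes\operatorname{Ext}^{i_2}(S_2,\omega_2)\otimes\operatorname{Ext}^{i_3}(S_3,S_3)$ with $i_1+i_2+i_3=i$, so it vanishes for $i\ge1$, and $\operatorname{Hom}_R(B,C)\cong S_1\otimes\omega_2\otimes S_3$. Similarly $\operatorname{Tor}_i^R(B,S_1\otimes\omega_2\otimes S_3)=0$ for $i\ge1$, being built from $\operatorname{Tor}(\omega_1,S_1)$, $\operatorname{Tor}(S_2,\omega_2)$, $\operatorname{Tor}(S_3,S_3)$. The evaluation is the tensor product of the evaluations $\omega_1\otimes\operatorname{Hom}(\omega_1,\omega_1)\to\omega_1$, $S_2\otimes\operatorname{Hom}(S_2,\omega_2)\to\omega_2$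 and $S_3\otimes\operatorname{Hom}(S_3,S_3)\to S_3$, all isomorphisms. So $C\in\mathcal B_B(R)$.

**Step 2: Auslander and Bass classes.** We use the first two factors, where $(B,C)$ looks like $(D,\omega)$. Let $R_0=S_1\otimes S_2$ and $C_0=\omega_1\otimes\omega_2$. By Section 7 and Lemma 8(c) there is $M_0\in\mathcal A_{C_0}(R_0)$ with $\operatorname{Tor}_1^{R_0}(\omega_1\otimes S_2,M_0)\ne0$. Let $M=M_0\otimes_kS_3$. Fact 5 with the factors $R_0$ and $S_3$ gives for $i\ge1$
$$\operatorname{Tor}_i^R(C,M)\cong\operatorname{Tor}_i^{R_0}(C_0,M_0)\otimes_kS_3=0,\quad \operatorname{Ext}^i_R(C,C\otimes M)\cong\operatorname{Ext}^i_{R_0}(C_0,C_0\otimes M_0)\otimes_kS_3=0,$$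
and $M\to\operatorname{Hom}(C,C\otimes M)$ is the tensor product of the isomorphism for $M_0$ with the one for $S_3$. So $M\in\mathcal A_C(R)$. But $\operatorname{Tor}_1^R(B,M)\cong\operatorname{Tor}_1^{R_0}(\omega_1\otimes S_2,M_0)\otimes_kS_3\ne0$. By Lemma 7(b), $M\notin\mathcal A_B(R)$ and $M^\dagger\notin\mathcal B_B(R)$, while $M^\dagger\in\mathcal B_C(R)$ by Lemma 8(b).

**Step 3: Gorenstein classes.** We use the last two factors, where $(B,C)$ looks like $(R,D')$; the first factor contributes $\omega_1$ throughout. Let $R_1=S_2\otimes S_3$ and $\omega_{23}=\omega_2\otimes\omega_3$. Section 7 with $S=S_3$ and $T=S_2$ gives an acyclic complex $F$ of free $R_1$-modules with $F\otimes_{R_1}\omega_{23}$ acyclic, such that $N=\operatorname{Coker}(F_1\to F_0)$ satisfies $\operatorname{Tor}_1^{R_1}(S_2\otimes\omega_3,N)\ne0$. Let $P\to\omega_1$ be a free resolution over $S_1$ and $M'=\omega_1\otimes_kN$. By Künneth over $k$ the sequences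
$$P\otimes_kF_{\ge0}\to M'\to0\qquad\text{and}\qquad0\to M'\to\omega_1\otimes_kF_{-1}\to\omega_1\otimes_kF_{-2}\to\cdots$$
are exact. Splice them to an exact complex $X$: $X_i=(P\otimes_kF_{\ge0})_i$ is free over $R$ for $i\ge0$, and $X_i=\omega_1\otimes_kF_i$ is a direct sum of copies of $\omega_1\otimes R_1=B$ for $i<0$. Also $M'=\operatorname{Coker}(X_1\to X_0)$.

We have $B^\dagger\cong S_1\otimes\omega_{23}$. Hence $B^\dagger\otimes_RX$ is the splice, along $B^\dagger\otimes_RM'\cong\omega_1\otimes_k(N\otimes_{R_1}\omega_{23})$, of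
$$P\otimes_k(F_{\ge0}\otimes_{R_1}\omega_{23})\to\omega_1\otimes_k(N\otimes_{R_1}\omega_{23})\to0$$
and
$$0\to\omega_1\otimes_k(N\otimes_{R_1}\omega_{23})\to\omega_1\otimes_k(F_{-1}\otimes_{R_1}\omega_{23})\to\omega_1\otimes_k(F_{-2}\otimes_{R_1}\omega_{23})\to\cdots.$$
Since $F\otimes_{R_1}\omega_{23}$ is acyclic, $F_{\ge0}\otimes_{R_1}\omega_{23}$ resolves $N\otimes_{R_1}\omega_{23}$, and the latter is coresolved by $F_{<0}\otimes_{R_1}\omega_{23}$. So both sequences are exact by Künneth. By Lemma 8(a), $M'\in\mathcal{GP}_B(R)$ and $M'^\dagger\in\mathcal{GI}_B(R)$.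

On the other hand $C^\dagger\cong S_1\otimes S_2\otimes\omega_3$, and Fact 5 with the factors $S_1$ and $R_1$ gives $\operatorname{Tor}_1^R(C^\dagger,M')\cong\omega_1\otimes_k\operatorname{Tor}_1^{R_1}(S_2\otimes\omega_3,N)\ne0$. By Lemma 7(a), $M'\notin\mathcal{GP}_C(R)$ and $M'^\dagger\notin\mathcal{GI}_C(R)$. $\blacksquare$

**Remark 9 (size of the modules).** The complexes of Section 7 consist of free modules of countably infinite rank, with differentials into $\mathfrak mF$. So $\operatorname{Coker}(F_1\to F_0)$ modulo $\mathfrak m$ is $F_0/\mathfrak mF_0$, of infinite dimension: the cokernel is countably generated, not f.g., of countably infinite $k$-dimension. This persists after tensoring over $k$ with $S_3$ or $\omega_1$. The modules $M^\dagger$, $M'^\dagger$ are full $k$-duals of such spaces, so they have uncountable dimension and are not even countably generated over the finite-dimensional algebra $R$. The question concerns all modules; these notes claim no counterexample with f.g. modules.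

## 9. Thick closure, tested by complexes of projectives

In Section 5 everything hinged on whether $D\otimes F$ is acyclic for all totally acyclic $F$. We now express this as a property of $D$ alone.

**Definition.** For a noetherian ring $R$ and a set $\mathcal G$ of f.g. modules, $\operatorname{thick}(\mathcal G)$ is the smallest full triangulated subcategory of $D^b(\operatorname{mod}R)$ that contains $\mathcal G$ and is closed under direct summands.

Example: $\operatorname{thick}(R)$ consists of the complexes isomorphic to bounded complexes of f.g. projectives, so a f.g. module is in it iff it has finite projective dimension. Over $S$, sequence (1) shows $k^3\in\operatorname{thick}(S\oplus\omega_S)$; hence $k$, and so every f.g. $S$-module, is in $\operatorname{thick}(S\oplus\omega_S)$.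

In a triangulated category with coproducts, an object $K$ is compact if $\operatorname{Hom}(K,-)$ commutes with coproducts, and $\operatorname{Loc}(\mathcal X)$ is the smallest triangulated subcategory that contains $\mathcal X$ and is closed under coproducts. We use two theorems, for a set $\mathcal X$ of compact objects of a triangulated category $\mathcal T$ with coproducts.

* **(N1)** For every $K\in\mathcal T$ there is a triangle $L\to K\xrightarrow{u}F\to\Sigma L$ with $L\in\operatorname{Loc}(\mathcal X)$ and $\operatorname{Hom}_{\mathcal T}(\Sigma^nX,F)=0$ for all $n\in\mathbb Z$, $X\in\mathcal X$ (Bousfield localization via Brown representability; Neeman, J. Amer. Math. Soc. 9 (1996)).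
* **(N2)** A compact object of $\mathcal T$ lying in $\operatorname{Loc}(\mathcal X)$ lies in $\operatorname{thick}(\mathcal X)$ (Neeman, Ann. Sci. ÉNS 25 (1992), Lemma 2.2).

**Lemma 10.** *Let $R$ be commutative noetherian, $\mathcal G$ a finite set of f.g. modules, $E$ a f.g. module. Then $E\in\operatorname{thick}(\mathcal G)$ iff every complex $F$ of projectives with $G\otimes F$ acyclic for all $G\in\mathcal G$ has $E\otimes F$ acyclic.*

*Proof.* **Step 1: ($\Rightarrow$), because $F\otimes-$ is an exact functor.** A bounded acyclic complex $A$ of modules is a finite iterated extension of shifts of complexes $(A'\xrightarrow{=}A')$. Tensoring with the flat modules $F_j$ keeps the extensions exact, and $F\otimes(A'\xrightarrow{=}A')$ is acyclic, so $F\otimes A$ is acyclic. Hence $F\otimes-$ induces an exact functor $D^b(\operatorname{mod}R)\to D(R)$. Its kernel is a thick subcategory; it contains $\mathcal G$, so it contains $E$.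

**Step 2: $H_n(E\otimes F)$ as morphisms out of a compact object.** Let $\mathcal T=K(\operatorname{Proj}R)$, the homotopy category of complexes of projectives. Choose a resolution $P\to E$ by f.g. projectives and put $X_E=\operatorname{Hom}(P,R)$. For a complex $F$ of projectives,
$$\operatorname{Hom}(X_E,F)_n=\prod_{i\ge0}P_i\otimes F_{n-i},$$
as the $P_i$ are f.g. projective. Projection to $P_0\otimes F_n$ followed by $P_0\to E$ is a chain map $\operatorname{Hom}(X_E,F)\to E\otimes F$. Up to shift and signs, its cone is the product total complex of the double complex with entries $C_{0,q}=E\otimes F_q$, $C_{p,q}=P_{p-1}\otimes F_q$ for $p\ge1$, and $C_{p,q}=0$ for $p<0$. The rows $\cdots\to P_1\otimes F_q\to P_0\otimes F_q\to E\otimes F_q\to0$ are exact since $F_q$ is flat. We claim that the product total complex is acyclic (this is Weibel, *An Introduction to Homological Algebra*, 2.7.3). Let $d^h:C_{p,q}\to C_{p-1,q}$ and $d^v:C_{p,q}\to C_{p,q-1}$ be anticommuting differentials, and let $(c_p)_{p\ge0}$ with $c_p\in C_{p,n-p}$ be a cycle: $d^hc_{p+1}+d^vc_p=0$ for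 all $p\ge0$. We need $b_p\in C_{p,n+1-p}$ with $d^hb_{p+1}+d^vb_p=c_p$ for all $p\ge0$. Put $b_0=0$; as $C_{1,q}\to C_{0,q}$ is onto, choose $b_1$ with $d^hb_1=c_0$. If $b_0,\dots,b_p$ are found, $p\ge1$, then
$$d^h(c_p-d^vb_p)=d^hc_p+d^v d^hb_p=d^hc_p+d^v(c_{p-1}-d^vb_{p-1})=d^hc_p+d^vc_{p-1}=0,$$
so exactness of the row gives $b_{p+1}$ with $d^hb_{p+1}=c_p-d^vb_p$. The family $(b_p)$ may be infinite; it is an element of the product. This proves the claim, and therefore, naturally in $F$,
$$\operatorname{Hom}_{\mathcal T}(\Sigma^nX_E,F)\cong H_n(\operatorname{Hom}(X_E,F))\cong H_n(E\otimes F).\tag{7}$$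
The right side commutes with coproducts in $F$, so $X_E$ is compact in $\mathcal T$.

**Step 3: from $D^b(\operatorname{mod}R)$ to $\mathcal T$.** Resolving by f.g. projectives identifies $D^b(\operatorname{mod}R)$ with the homotopy category of bounded-below complexes of f.g. projectives with bounded homology. The functor $\operatorname{Hom}(-,R)$ is a duality on complexes of f.g. projectives. Together they give a fully faithful exact functor $\Theta:D^b(\operatorname{mod}R)^{\rm op}\to\mathcal T$ with $\Theta(E)=X_E$.

Suppose $E\notin\operatorname{thick}(\mathcal G)$ and put $\mathcal X=\{X_G:G\in\mathcal G\}$. We claim $X_E\notin\operatorname{thick}(\mathcal X)$. The direct summands of objects of a triangulated subcategory $\mathcal T'$ form a triangulated subcategory: if $A\oplus A'$ and $A_1\oplus A_1'$ lie in $\mathcal T'$ and $f:A\to A_1$ has cone $K$, then the cone $K\oplus\Sigma A'\oplus A_1'$ of $f\oplus0$ lies in $\mathcal T'$. So if $X_E\in\operatorname{thick}(\mathcal X)$, then $X_E$ is a direct summand of an object in the triangulated hull of $\mathcal X$.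 As $\Theta$ is exact and fully faithful, that object is $\Theta(Z)$ with $Z$ in the triangulated hull of $\mathcal G$, and full faithfulness makes $E$ a retract, hence a summand, of $Z$. Then $E\in\operatorname{thick}(\mathcal G)$, a contradiction.

**Step 4: ($\Leftarrow$), the test complex.** Apply (N1) to $K=X_E$ and get $L\to X_E\xrightarrow{u}F\to\Sigma L$. If $u=0$, the identity of $X_E$ factors through $L\to X_E$, so $X_E$ is a summand of $L$. Localizing subcategories are closed under summands, so $X_E\in\operatorname{Loc}(\mathcal X)$; it is compact, so $X_E\in\operatorname{thick}(\mathcal X)$ by (N2), contradicting Step 3. So $u\ne0$, and (7) gives $H_0(E\otimes F)\ne0$, while $H_n(G\otimes F)\cong\operatorname{Hom}_{\mathcal T}(\Sigma^nX_G,F)=0$ for all $n$ and $G\in\mathcal G$. $\square$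

## 10. Exactly when the containments hold for $(R,C)$ and $(D,\omega)$

**Theorem C.** Let $R$ be a commutative artinian local ring, $\omega$ the injective hull of its residue field, $D$ a semidualizing module, $C=D^\dagger$. The following are equivalent:

* 1: $D\in\operatorname{thick}(R\oplus\omega)$;
* 1′: $C\in\operatorname{thick}(R\oplus\omega)$;
* 2: $D\otimes F$ is acyclic for every totally acyclic $F$;
* 2′: $C\otimes F$ is acyclic for every totally acyclic $F$;
* 3: $\mathcal{GP}_R(R)\subseteq\mathcal{GP}_C(R)$;
* 4: $\mathcal{GI}_R(R)\subseteq\mathcal{GI}_C(R)$;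
* 5: $\mathcal A_\omega(R)\subseteq\mathcal A_D(R)$;
* 6: $\mathcal B_\omega(R)\subseteq\mathcal B_D(R)$.

The left sides in 3–6 must first be described by totally acyclic complexes.

**Lemma 11.** *Let $R$ be artinian local.*

*(a) $\mathcal{GP}_R(R)=\mathcal A_\omega(R)=\{\operatorname{Coker}(F_1\to F_0):F\text{ totally acyclic}\}$.*

*(b) $\mathcal{GI}_R(R)=\mathcal B_\omega(R)$, and up to isomorphism its members are the modules $\omega\otimes M$ with $M$ as in (a).*

*Proof.* (a) The description of $\mathcal{GP}_R(R)$ was shown after (3), and Lemma 8(c) says that the cokernels lie in $\mathcal A_\omega(R)$. Conversely let $M\in\mathcal A_\omega(R)$, with a projective resolution $P\to M$ and an injective resolution $\omega\otimes M\to I$. By Fact 1, $I^j\cong\omega\otimes Q_j$ with $Q_j$ projective, so $\operatorname{Hom}(\omega,I^j)\cong Q_j$ is projective and the evaluation $\omega\otimes\operatorname{Hom}(\omega,I^j)\to I^j$ is an isomorphism. Since $\operatorname{Ext}^{\ge1}(\omega,\omega\otimes M)=0$ and $M\cong\operatorname{Hom}(\omega,\omega\otimes M)$, the sequence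 $0\to M\to\operatorname{Hom}(\omega,I^0)\to\operatorname{Hom}(\omega,I^1)\to\cdots$ is exact. Splice it with $P$ to an acyclic complex $F$ of projectives with $M=\operatorname{Coker}(F_1\to F_0)$. In $\omega\otimes F$ the left part $\omega\otimes P\to\omega\otimes M$ is exact since $\operatorname{Tor}_{\ge1}(\omega,M)=0$. The right part is identified by evaluation with $I$. Its augmentation is the given map $\omega\otimes M\to I^0$, because evaluation is natural and $\omega\otimes M\to\omega\otimes\operatorname{Hom}(\omega,\omega\otimes M)\to\omega\otimes M$ is the identity. So $\omega\otimes F$ is acyclic.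

(b) *Gorenstein side.* Let $Y$ be an acyclic complex of injectives with $\operatorname{Hom}(V,Y)$ exact for all injective $V$. Then $F=\operatorname{Hom}(\omega,Y)$ is acyclic, consists of projectives, and $\omega\otimes F\cong Y$ is acyclic, so $F$ is totally acyclic. Moreover $\operatorname{Ker}(Y_0\to Y_{-1})\cong\operatorname{Coker}(Y_2\to Y_1)\cong\omega\otimes\operatorname{Coker}(F_2\to F_1)$, and a shift of $F$ shows that $\operatorname{Coker}(F_2\to F_1)$ is as in (a). Conversely, for $F$ totally acyclic, $Y=\omega\otimes F$ is an acyclic complex of injectives, and for $V=\omega\otimes Q$ we have $\operatorname{Hom}(\omega\otimes Q,Y)\cong\operatorname{Hom}(Q,\operatorname{Hom}(\omega,\omega\otimes F))\cong\operatorname{Hom}(Q,F)$, which is exact. Since $\omega\otimes\operatorname{Coker}(F_1\to F_0)\cong\operatorname{Coker}(Y_1\to Y_0)\cong\operatorname{Ker}(Y_{-1}\to Y_{-2})$, a shift of $Y$ shows that it is in $\mathcal{GI}_R(R)$.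

*Bass side.* Let $N\in\mathcal B_\omega(R)$ and $M=\operatorname{Hom}(\omega,N)$. Then $\operatorname{Tor}_{\ge1}(\omega,M)=0$, $\omega\otimes M\cong N$, and $\operatorname{Ext}^{\ge1}(\omega,\omega\otimes M)\cong\operatorname{Ext}^{\ge1}(\omega,N)=0$. The composite $M\to\operatorname{Hom}(\omega,\omega\otimes M)\to\operatorname{Hom}(\omega,N)=M$, the second map induced by evaluation, is the identity, and the second map is an isomorphism; so is the first. Hence $M\in\mathcal A_\omega(R)$. Conversely let $M\in\mathcal A_\omega(R)$ and $N=\omega\otimes M$. Then $\operatorname{Ext}^{\ge1}(\omega,N)=0$, $\operatorname{Hom}(\omega,N)\cong M$, $\operatorname{Tor}_{\ge1}(\omega,\operatorname{Hom}(\omega,N))=0$. The composite $\omega\otimes M\to\omega\otimes\operatorname{Hom}(\omega,\omega\otimes M)\to\omega\otimes M$ is the identity with the first map an isomorphism; so the evaluation is one too, and $N\in\mathcal B_\omega(R)$. So $\mathcal B_\omega(R)$ consists of the modules $\omega\otimes M$ with $M$ as in (a), as does $\mathcal{GI}_R(R)$. $\square$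

**Proof of Theorem C.** For $Q$ free and any $i\ge1$ we use $\operatorname{Ext}^i(D,D\otimes Q)=0$ and the natural isomorphism $Q\cong\operatorname{Hom}(D,D\otimes Q)$; they hold because $D$ has a resolution by f.g. free modules, so $\operatorname{Ext}^i(D,-)$ commutes with direct sums. By Fact 1, $\operatorname{Hom}(D,\omega\otimes Q)\cong C\otimes Q$ and $\operatorname{Hom}(C,\omega\otimes Q)\cong D\otimes Q$, where we identify $C^\dagger=D^{\dagger\dagger}=D$.

**Step 1: 1, 1′, 2, 2′ are equivalent.** Lemma 10 with $\mathcal G=\{R,\omega\}$ gives 1⇔2 and 1′⇔2′. The duality $\operatorname{RHom}(-,\omega)=(-)^\dagger$ on $D^b(\operatorname{mod}R)$ exchanges $R$ with $\omega$ and $D$ with $C$, so 1⇔1′.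

Now let $F$ be totally acyclic and $M_n=\operatorname{Coker}(F_{n+1}\to F_n)$. As $F_{\ge n}$ resolves $M_n$,
$$H_{n+1}(D\otimes F)=\operatorname{Tor}_1(D,M_n).\tag{8}$$

**Step 2: 3⇒2 and 5⇒2, from the obstructions.** By Lemma 11(a), $M_n\in\mathcal{GP}_R(R)=\mathcal A_\omega(R)$. Under 3, $M_n\in\mathcal{GP}_C(R)$ and Lemma 7(a) gives $\operatorname{Tor}_1(C^\dagger,M_n)=\operatorname{Tor}_1(D,M_n)=0$. Under 5, $M_n\in\mathcal A_D(R)$ gives the same. Let $n$ vary in (8).

**Step 3: 4⇒2′ and 6⇒2′.** Let $N_n=\omega\otimes M_n$. Since $\omega\otimes F$ is acyclic, $N_n$ has the injective resolution $\omega\otimes F_{n-1}\to\omega\otimes F_{n-2}\to\cdots$. Applying $\operatorname{Hom}(D,-)$ yields $C\otimes F_{n-1}\to C\otimes F_{n-2}\to\cdots$, so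
$$\operatorname{Ext}^1(D,N_n)\cong H_{n-2}(C\otimes F).\tag{9}$$
By Lemma 11(b), $N_n\in\mathcal{GI}_R(R)=\mathcal B_\omega(R)$. Under 4, $N_n\in\mathcal{GI}_C(R)$ and $D\cong\operatorname{Hom}(C,\omega)\in\mathcal I_C(R)$, so $\operatorname{Ext}^1(D,N_n)=0$ by the last part of Lemma 7. Under 6 it vanishes since $N_n\in\mathcal B_D(R)$. So $C\otimes F$ is acyclic.

For the rest of the proof assume 2 and 2′. Let $F$ be totally acyclic and $M=\operatorname{Coker}(F_1\to F_0)$, so $D\otimes F$ and $C\otimes F$ are acyclic. By Lemma 11 it suffices to show $M\in\mathcal{GP}_C(R)$, $\omega\otimes M\in\mathcal{GI}_C(R)$, $M\in\mathcal A_D(R)$ and $\omega\otimes M\in\mathcal B_D(R)$. Fix a resolution $\pi:P\to C$ by f.g. free modules and put $P_i^*=\operatorname{Hom}(P_i,R)$. We use repeatedly that a double complex in one quadrant with exact rows has an exact total complex; so if rows resolve (or coresolve) the terms of a complex, the total complex has the homology of that complex.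

**Step 4: $M\in\mathcal A_D(R)$.** For $i\ge1$, $\operatorname{Tor}_i(D,M)=H_i(D\otimes F)=0$. The sequence $0\to D\otimes M\to D\otimes F_{-1}\to D\otimes F_{-2}\to\cdots$ is exact, and its terms $D\otimes F_j$ have $\operatorname{Ext}^{\ge1}(D,D\otimes F_j)=0$. So $\operatorname{Ext}^i(D,D\otimes M)$ is the cohomology of $\operatorname{Hom}(D,D\otimes F_{-1})\to\operatorname{Hom}(D,D\otimes F_{-2})\to\cdots$, which is $F_{-1}\to F_{-2}\to\cdots$. It is $0$ for $i\ge1$, and $M$ for $i=0$ via the natural map. This proves 5.

**Step 5: $\omega\otimes M\in\mathcal B_D(R)$.** As in Step 3, $\operatorname{Ext}^i(D,\omega\otimes M)$ is the cohomology of $C\otimes F_{-1}\to C\otimes F_{-2}\to\cdots$. Since $C\otimes F$ is acyclic, this is $0$ for $i\ge1$, and for $i=0$ we get an isomorphism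
$$C\otimes M\to\operatorname{Hom}(D,\omega\otimes M),\qquad c\otimes m\mapsto(d\mapsto c(d)\otimes m).\tag{10}$$
The complex $C\otimes F_{\ge0}\to C\otimes M$ is a resolution by modules with $\operatorname{Tor}_{\ge1}(D,C\otimes F_j)=0$ (Lemma 4). Hence $\operatorname{Tor}_i(D,C\otimes M)=H_i(D\otimes C\otimes F)=H_i(\omega\otimes F)=0$ for $i\ge1$. Under (10) the evaluation $D\otimes\operatorname{Hom}(D,\omega\otimes M)\to\omega\otimes M$ becomes $d\otimes c\otimes m\mapsto c(d)\otimes m$, the isomorphism $D\otimes C\cong\omega$ of Lemma 4 tensored with $M$. This proves 6.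

**Step 6: $M\in\mathcal{GP}_C(R)$.** This completes the attempt of Section 5. Tensor the exact sequence (4) with the flat modules $F_{-1-j}$, $j\ge0$. The total complex has terms
$$X_{-1-n}=\bigoplus_{i+j=n}C\otimes P_i^*\otimes F_{-1-j}\in\mathcal P_C(R),$$
and the cohomology of $F_{-1}\to F_{-2}\to\cdots$, so $0\to M\to X_{-1}\to X_{-2}\to\cdots$ is exact. Splice with $X_i=F_i$, $i\ge0$, to an exact complex $X$. By Lemma 8(a), with $C$ in place of $B$ and $C^\dagger=D$, it suffices that $D\otimes X$ is exact.

The left part $D\otimes F_{\ge0}\to D\otimes M\to0$ is exact because $D\otimes F$ is acyclic. For the right part, $D\otimes C\otimes P_i^*\cong\omega\otimes P_i^*\cong\operatorname{Hom}(P_i,\omega)$. The complex $\operatorname{Hom}(P,\omega)$ is a coresolution of $\operatorname{Hom}(C,\omega)$, as $\omega$ is injective. Under these identifications $D\otimes(4)$ starts with the map $D\to\operatorname{Hom}(P_0,\omega)$, $d\mapsto(p\mapsto\pi(p)(d))$. It factors as the isomorphism $D\to D^{\dagger\dagger}=\operatorname{Hom}(C,\omega)$, $d\mapsto(c\mapsto c(d))$,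 followed by $\operatorname{Hom}(\pi,\omega)$. So $D\otimes(4)$ is exact, and so is $D\otimes(4)\otimes F_{-1-j}$ for each $j$. Hence the total complex $D\otimes X_{<0}$ has the cohomology of $D\otimes F_{-1}\to D\otimes F_{-2}\to\cdots$, which is a coresolution of $D\otimes M$. So $0\to D\otimes M\to D\otimes X_{-1}\to\cdots$ is exact, $D\otimes X$ is exact, and 3 holds.

**Step 7: $\omega\otimes M\in\mathcal{GI}_C(R)$.** Since $\operatorname{Tor}_{\ge1}(D,C)=0$, the complex $D\otimes P\to D\otimes C\cong\omega$ is a resolution. Tensoring with $F_j$, $j\ge0$, and totalizing, $\operatorname{Tot}(D\otimes P\otimes F_{\ge0})$ has the homology of $\omega\otimes F_{\ge0}$, so $\operatorname{Tot}(D\otimes P\otimes F_{\ge0})\to\omega\otimes M\to0$ is exact. Its terms are of the form $D\otimes Q\cong\operatorname{Hom}(C,\omega\otimes Q)$ with $Q$ projective, hence in $\mathcal I_C(R)$. Splice with the injective resolution $\omega\otimes M\to\omega\otimes F_{-1}\to\omega\otimes F_{-2}\to\cdots$ to an exact complex $Y$ with $Y_0=\omega\otimes F_{-1}$, so that $Y_1=D\otimes P_0\otimes F_0$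 and $\operatorname{Ker}(Y_0\to Y_{-1})\cong\omega\otimes M$.

Every $V\in\mathcal I_C(R)$ is $\operatorname{Hom}(C,\omega\otimes Q)\cong D\otimes Q$ with $Q$ projective, and $\operatorname{Hom}(D\otimes Q,Y)\cong\operatorname{Hom}(Q,\operatorname{Hom}(D,Y))$. So it suffices that $\operatorname{Hom}(D,Y)$ is exact. As $\operatorname{Hom}(D,D\otimes P_i\otimes F_j)\cong P_i\otimes F_j$ and by (10), $\operatorname{Hom}(D,Y)$ is the splice of
$$\operatorname{Tot}(P\otimes F_{\ge0})\to C\otimes M\to0\qquad\text{and}\qquad0\to C\otimes M\to C\otimes F_{-1}\to C\otimes F_{-2}\to\cdots.$$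
Here the map $P_0\otimes F_0\to C\otimes M$ is $p\otimes f\mapsto\pi(p)\otimes[f]$: the map $Y_1\to\omega\otimes M$ is $d\otimes p\otimes f\mapsto\pi(p)(d)\otimes[f]$, and $d\mapsto\pi(p)(d)\otimes[f]$ is the image of $\pi(p)\otimes[f]$ under (10). The first sequence is exact, because $\operatorname{Tot}(P\otimes F_{\ge0})$ has the homology of $C\otimes F_{\ge0}$ and $C\otimes F$ is acyclic. The second is exact for the latter reason. So 4 holds. $\blacksquare$

## 11. Tensor products of two algebras

**Corollary D.** Let $S,T$ be finite-dimensional commutative local $k$-algebras with residue field $k$, $R=S\otimes_kT$, $D=\omega_S\otimes_kT$, so that $D^\dagger\cong S\otimes_k\omega_T$. Then each of conditions 3–6 of Theorem C holds if and only if $S$ or $T$ is Gorenstein, i.e. only in the trivial cases $D\cong R$ or $D\cong\omega$.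

*Proof.* As in Section 7, $R$ is local with residue field $k$, $\omega\cong\omega_S\otimes_k\omega_T$, and $D$ is semidualizing by Lemma 4 and Fact 5. If $S$ is Gorenstein, then $\omega_S\cong S$ and $D\cong R$. If $T$ is Gorenstein, then $D\cong\omega$. Either way condition 1 holds, hence 3–6. (Conversely, counting generators, $D\cong R$ forces $\omega_S$ to be cyclic, and $D\cong\omega$ forces $\omega_T$ to be cyclic; a cyclic dual module is isomorphic to the ring by length, so these cases occur only when $S$ or $T$ is Gorenstein.)

Suppose neither is Gorenstein. If $\omega_S\in\operatorname{thick}(S)$, then $\omega_S$ has finite projective dimension. By the Auslander–Buchsbaum formula, as $S$ has depth $0$, $\omega_S$ is free. By length $\omega_S\cong S$, so $S$ is self-injective, a contradiction. So $\omega_S\notin\operatorname{thick}(S)$. Likewise $\omega_T\notin\operatorname{thick}(T)$, and the duality $\operatorname{RHom}(-,\omega_T)$, which exchanges $T$ and $\omega_T$, gives $T\notin\operatorname{thick}(\omega_T)$. Lemma 10 over $S$ with $\mathcal G=\{S\}$ and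 $E=\omega_S$ yields an acyclic complex $F'$ of projectives with $\omega_S\otimes_SF'$ not acyclic. Lemma 10 over $T$ with $\mathcal G=\{\omega_T\}$ and $E=T$ yields a complex $F''$ of projectives with $\omega_T\otimes_TF''$ acyclic and $F''$ not acyclic. Put $F=F'\otimes_kF''$. By (5), which holds for these complexes too, $F$ and $F\otimes_R\omega$ are acyclic, while $F\otimes_RD$ has the homology $H(F'\otimes_S\omega_S)\otimes_kH(F'')\ne0$. So condition 2 fails, and by Theorem C each of 3–6 fails. $\blacksquare$

For $S=k[x,y]/(x,y)^2$ and $T=k[z,w]/(z,w)^2$ the complexes of Section 6 are explicit $F'$ and $F''$ of this kind. Whether $D\in\operatorname{thick}(R\oplus\omega)$ forces $D\cong R$ or $D\cong\omega$ beyond the tensor product case of Corollary D is not decided here.
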